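# Minimal but not uniquely ergodic $\mathbb Z_2$ skew products of a rotation: the dimension of the set of interval lengths

## 1. The dimension formula

**Theorem 1.** Let $\alpha=[0;a_1,a_2,\dots]\in(0,1)$ be irrational, with convergents $p_k/q_k$. For $z\in(0,1)$ let $f_z=\chi_{[0,z)}$ and
$$T_{\alpha,z}:[0,1)\times\mathbb Z_2\to[0,1)\times\mathbb Z_2,\qquad T_{\alpha,z}(x,i)=\big(x+\alpha \bmod 1,\ i+f_z(x)\bmod 2\big),$$
and let
$$E_\alpha=\{z\in(0,1):\ T_{\alpha,z}\text{ is minimal and not uniquely ergodic}\}.$$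
Then
$$\dim_H E_\alpha=\liminf_{k\to\infty}\frac1{\log q_k}\sum_{j=1}^{k}\log^+\frac{a_j}{k},$$
where $\log^+x=\max(0,\log x)$, $\log^+0=0$, and $\dim_H\emptyset=0$. (For badly approximable $\alpha$ the right side is $0$.)

Let us unpack this. The map $T_{\alpha,z}$ acts on two copies of the circle. Both copies are rotated by $\alpha$, and a point changes copy when its first coordinate lies in $[0,z)$. It is an interval exchange transformation of two copies of $[0,1)$. As usual for such maps, **minimal** means that every *forward* orbit $\{T^n_{\alpha,z}(x,i):n\ge0\}$ is dense, and **uniquely ergodic** means that there is exactly one invariant Borel probability measure. There is always one, namely $m=\lambda\times\text{Haar}$, where $\lambda$ is Lebesgue measure and Haar measure gives mass $\frac12$ to each element of $\mathbb Z_2$. So for $z\in E_\alpha$ every orbit goes everywhere, and yet a second invariant measure exists.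

The number $\alpha$ is **badly approximable** if $\liminf_n n\,d(n\alpha,\mathbb Z)>0$; equivalently, the $a_j$ are bounded. Veech proved that a $\mathbb Z_2$ skew product of the rotation by $\alpha$ by the characteristic function of an interval can be minimal and not uniquely ergodic if and only if $\alpha$ is not badly approximable. Masur's question, stated in Jon Chaika, "Skew products over rotations with exotic properties", arXiv:1105.3632 (2011), is: given $\alpha$, what is the Hausdorff dimension of the set of such $z$? Theorem 1 answers it.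

We use throughout
$$L_k=\log q_k,\quad \Sigma_k=\sum_{j=1}^k\log^+\frac{a_j}k,\quad \Lambda(\alpha)=\liminf_{k\to\infty}\frac{\Sigma_k}{L_k},\quad \overline\Lambda(\alpha)=\limsup_{k\to\infty}\frac{\Sigma_k}{L_k}.$$
Note that the threshold is $k$, the same for all $j\le k$. Three values of $\alpha$ by hand:

* If $a_j\le A$ for all $j$ (for instance all $a_j=1$), then $\Sigma_k=0$ for $k\ge A$, and $\Lambda(\alpha)=0$.
* If $a_j=j$, then $a_j\le k$ for all $j\le k$, so $\Sigma_k=0$ for every $k$. Thus $\dim_HE_\alpha=0$, although $\alpha$ is not badly approximable.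
* If $a_j=2^j$, then $\prod_{j\le k} a_j\le q_k\le2^k\prod_{j\le k} a_j$ (see (F4) below) gives $L_k=\frac{k^2}2\log2+O(k)$, and $\Sigma_k\ge\sum_{j\le k}(j\log2-\log k)\ge\frac{k^2}{2}\log2-k\log k$. Since $\Sigma_k\le L_k$, we get $\Lambda(\alpha)=1$.

Behind the formula is an arithmetic description of the bad $z$. Put $\theta_k=q_k\alpha-p_k$.

**Theorem 2.** Let $z\in(0,1)$.

(a) $T_{\alpha,z}$ is not minimal iff $z\in2\mathbb Z\alpha+2\mathbb Z$.

(b) $T_{\alpha,z}$ is not uniquely ergodic iff there are integers $N\ge1,r,k$ and $(b_{n+1})_{n\ge N}$ with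
$$z=2(r\alpha-k)+2\sum_{n\ge N}b_{n+1}\theta_n,\qquad \sum_{n\ge N}\frac{|b_{n+1}|}{a_{n+1}}<\infty.\tag{1}$$
In that case, if $z\notin\mathbb Z\alpha+\mathbb Z$, then for every $\delta>0$ such a representation exists with $\sum_{n\ge N}|b_{n+1}|/a_{n+1}\le\delta$.

(c) If $z\in(\mathbb Z\alpha+\mathbb Z)\setminus(2\mathbb Z\alpha+2\mathbb Z)$, then $T_{\alpha,z}$ is uniquely ergodic.

So, up to a countable set, $E_\alpha$ consists of the sums of series with integer digits $b_j$, where the digits have one *common* budget: $\sum|b_j|/a_j<\infty$. Theorem 1 comes from counting such digit strings. We also prove the following complements.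

**Theorem 3.** (i) $\dim_PE_\alpha=\overline\Lambda(\alpha)$ (packing dimension). (ii) For a.e. $\alpha$, $\dim_HE_\alpha=\dim_PE_\alpha=0$. (iii) If $\log q_k/(k\log k)\to\infty$, then $\dim_HE_\alpha=1$. (iv) If $a_j=\lceil j^\tau\rceil$ with $\tau\ge1$, then $\dim_HE_\alpha=1-1/\tau$. So every value in $[0,1]$ occurs among $\alpha$ that are not badly approximable. (v) In $\Lambda$ and $\overline\Lambda$ the threshold $k$ may be replaced by $\log q_k$.

Theorem 2 is proved in Sections 3 to 6, Theorem 1 in Sections 7 and 8, Theorem 3 in Section 9.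

## 2. Continued fractions, rotations, dimensions

Write $R(x)=x+\alpha\bmod1$ and $\|x\|=d(x,\mathbb Z)$, so that $\|x-y\|$ is the distance on the circle $\mathbb R/\mathbb Z$, which we identify with $[0,1)$. Arcs are half-open, $[w,w+\ell)$. We have $q_0=1$, $q_1=a_1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$. The $p_k$ satisfy the same recursion, $\theta_k$ has sign $(-1)^k$, and $p_kq_{k+1}-p_{k+1}q_k=\pm1$.

**(F1)** For $k\ge1$, $|\theta_{k-1}|=a_{k+1}|\theta_k|+|\theta_{k+1}|$. In particular $|\theta_k|$ decreases. For $k\ge0$,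
$$\frac1{2q_{k+1}}\le\frac1{q_k+q_{k+1}}<|\theta_k|<\frac1{q_{k+1}}.$$
The first claim is $\theta_{k+1}=a_{k+1}\theta_k+\theta_{k-1}$ with alternating signs. For the second, (F3) below and the signs give $q_{k+1}|\theta_k|+q_k|\theta_{k+1}|=1$, and $0<|\theta_{k+1}|<|\theta_k|$.

**(F2)** If $0<|l|<q_{k+1}$, then $\|l\alpha\|\ge|\theta_k|$. Proof: let $l>0$ and $p\in\mathbb Z$. Write $(l,p)=b(q_k,p_k)+c(q_{k+1},p_{k+1})$ with $b,c\in\mathbb Z$, which is possible since the determinant is $\pm1$. If $c=0$, then $|l\alpha-p|=|b\theta_k|\ge|\theta_k|$. If $c\ne0$, then $0<bq_k+cq_{k+1}<q_{k+1}$ forces $b\ne0$ with sign opposite to $c$. Then $b\theta_k$ and $c\theta_{k+1}$ have the same sign, and again $|l\alpha-p|\ge|\theta_k|$.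

**(F3)** $q_k\theta_{k+1}-q_{k+1}\theta_k=p_kq_{k+1}-p_{k+1}q_k=\pm1$.

**(F4)** $q_{k+2}\ge q_{k+1}+q_k\ge2q_k$. Hence $q_k\ge2^{(k-1)/2}$, and summing the even and the odd indices separately, $\sum_{i\le k}q_i\le4q_k$. Also $4L_k\ge2(k-1)\log2\ge k$ for $k\ge4$. From $a_{k+1}q_k\le q_{k+1}\le(a_{k+1}+1)q_k\le2a_{k+1}q_k$ we get $\prod_{j\le k}a_j\le q_k\le2^k\prod_{j\le k}a_j$. In particular $\Sigma_k\le\sum_{j\le k}\log a_j\le L_k$.

**(F5)** If $s$ indices $j\le k$ satisfy $a_j\ge s$, then $s^s\le q_k$, i.e. $s\log s\le L_k$. Hence, when $L_k>1$, $s\le\sqrt{L_k}+2L_k/\log L_k$: if $s\ge\sqrt{L_k}$, then $\log s\ge\frac12\log L_k$. We apply this with $s=\#\{j\le k:a_j>k\}$, where $a_j>k\ge s$: *at most $O(L_k/\log L_k)$ of the first $k$ partial quotients exceed $k$.*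

**Rotations.** $R$ is uniquely ergodic with invariant measure $\lambda$. Its eigenvalues on $L^2(\lambda)$ are the numbers $e^{2\pi in\alpha}$, $n\in\mathbb Z$. For measurable $g:[0,1)\to\{\pm1\}$, continuity of translations in $L^1$ says $\lambda\{x:g(x+s)\ne g(x)\}\to0$ as $\|s\|\to0$.

**Dimensions.** If $A\subset\mathbb R$ is covered by $n_K$ intervals of length $\ell_K\to0$, then $\dim_HA\le\liminf_K\log n_K/\log(1/\ell_K)$. The dimension $\dim_H$ is countably stable and invariant under similarities. The mass distribution principle says: if a probability measure $\mu$ carried by $X$ satisfies $\mu(B(t,r))\le Cr^D$ for all $t\in X$ and all small $r$, then $\dim_HX\ge D$. Packing dimension is $\dim_PA=\inf\sup_i\overline{\dim}_BA_i$, the infimum over countable covers $A\subset\bigcup_iA_i$ by bounded sets, with $\overline{\dim}_B$ the upper box dimension; it is countably stable too.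

## 3. Transfer functions; the values of $z$ on the orbit of $0$

Call a measurable $g:[0,1)\to\{\pm1\}$ a **transfer function for $z$** if
$$g(Rx)=(-1)^{f_z(x)}g(x)\quad\text{for a.e. }x.\tag{2}$$

**Lemma 1.** $T_{\alpha,z}$ is not uniquely ergodic iff a transfer function for $z$ exists.

*Proof.* Let $g$ be one. The function $(-1)^ig(x)$ is $T$-invariant a.e., because $(-1)^{i+f_z(x)}g(Rx)=(-1)^ig(x)$. So $\{(x,i):(-1)^ig(x)=1\}$ is invariant mod $0$ with $m$-measure $\frac12$. Thus $m$ is not ergodic, and normalizing its restriction to this set gives a second invariant measure.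

Conversely, let $\mu$ be any $T$-invariant probability measure and $\sigma(x,i)=(x,i+1)$, which commutes with $T$. The projection of $\mu$ to the circle is $R$-invariant, so it is $\lambda$. The measure $\frac12(\mu+\sigma_*\mu)$ is $\sigma$-invariant and projects to $\lambda$, so it gives $A\times\{0\}$ and $A\times\{1\}$ the same mass $\frac12\lambda(A)$: it equals $m$. If $m$ were ergodic, it would be an extreme point of the set of invariant measures, and $\mu=m$ would follow. So if $T$ is not uniquely ergodic, $m$ is not ergodic, and there is a bounded real invariant function $F(x,i)=A(x)+(-1)^iB(x)$, not constant a.e. Comparing the two values of $i$ gives $A\circ R=A$ and $B\circ R=(-1)^{f_z}B$ a.e. So $A$ is constant and $|B|$ is $R$-invariant, hence constant; it is nonzero since $F$ is not constant. Put $g=\operatorname{sign}B$. $\square$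

**Two examples.** Let $\alpha<\frac12$ and $z=2\alpha$. Put $g=-1$ on $[\alpha,2\alpha)$ and $g=1$ elsewhere. If $x\in[0,\alpha)$, then $g(x)=1$, $g(Rx)=-1$. If $x\in[\alpha,2\alpha)$, then $g(x)=-1$, and $Rx$ lies in the next arc of length $\alpha$, so $g(Rx)=1$. Elsewhere both are $1$. So $g$ is a transfer function: it changes sign exactly on $[0,2\alpha)$.

Now let $z=\alpha$. Since $f_\alpha(x)=\lfloor x\rfloor-\lfloor x-\alpha\rfloor$ for $x\in[0,1)$, telescoping with $u=x-\alpha$ gives
$$\sum_{j<q_n}f_\alpha(R^jx)=\lfloor u+q_n\alpha\rfloor-\lfloor u\rfloor=p_n+\lfloor u+\theta_n\rfloor-\lfloor u\rfloor,$$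
which equals $p_n$ off a set of measure $|\theta_n|$. If $g$ were a transfer function, then $g(R^{q_n}x)g(x)=(-1)^{p_n}$ off a set of measure $|\theta_n|\to0$; but $g\circ R^{q_n}\to g$ in measure. So $p_n$ would be even for all large $n$, contrary to $p_nq_{n+1}-p_{n+1}q_n=\pm1$. Hence $T_{\alpha,\alpha}$ is uniquely ergodic. Remember this argument: two consecutive convergents are needed to see a parity.

The first example extends as follows. The purpose is to change the interval $[0,z)$ by an arc $I$ of length $2b\vartheta$, where $\vartheta\equiv\pm l\alpha$, at an explicit cost.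

**Lemma 2.** Let $I=[w,w+2b\vartheta)$ be an arc with $b\ge1$ an integer, $\vartheta>0$, $2b\vartheta<1$ and $\vartheta\equiv\pm l\alpha\pmod1$, $l\ge1$. There are arcs $\mathcal L_0,\dots,\mathcal L_{b-1}\subset I$ of length $\vartheta$, pairwise disjoint, such that with $v=\sum_{s<b}\sum_{i=1}^l\chi_{R^i\mathcal L_s}$ the function $u=(-1)^v$ satisfies
$$u(Rx)u(x)=(-1)^{\chi_I(x)}\quad\text{for all }x.$$
It is a right-continuous step function with at most $2bl$ discontinuities, and $\lambda\{u=-1\}\le bl\vartheta$.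

*Proof.* Cut $I$ into $2b$ consecutive arcs of length $\vartheta$. If $\vartheta\equiv l\alpha$, let $\mathcal L_s=w+2s\vartheta+[0,\vartheta)$; if $\vartheta\equiv-l\alpha$, let $\mathcal L_s=w+(2s+1)\vartheta+[0,\vartheta)$. In both cases $R^l\mathcal L_s$ is the partner of $\mathcal L_s$ in the $s$-th pair, so $I=\bigsqcup_s(\mathcal L_s\sqcup R^l\mathcal L_s)$. Since $\chi_{R^i\mathcal L_s}(Rx)=\chi_{R^{i-1}\mathcal L_s}(x)$,
$$v(Rx)=v(x)+\sum_s\big(\chi_{\mathcal L_s}-\chi_{R^l\mathcal L_s}\big)(x),$$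
and mod $2$ the last sum is $\chi_I$. The other claims hold because $v$ is a sum of $bl$ indicators of arcs of length $\vartheta$. $\square$

*Base case.* If $y=2(r\alpha-k)\in(0,1)$, then $r\ne0$. Lemma 2 with $w=0$, $b=1$, $\vartheta=y/2$, $l=|r|$ gives a right-continuous step function $g_y$ with $g_y(Rx)=(-1)^{f_y(x)}g_y(x)$ for all $x$.

**Proof of Theorem 2(c).** *Purpose: show that a transfer function for $z=m\alpha-k$ forces $z\in2\mathbb Z\alpha+2\mathbb Z$.* For all $z\in(0,1)$, $x\in[0,1)$,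
$$f_z(x)=z+\{x-z\}-\{x\}:$$
if $x<z$, then $\{x-z\}=x-z+1$ and the value is $1$; otherwise it is $0$. Here $\{x-z\}=\{x-m\alpha\}$. Put $\tau(x)=\exp(-\pi i\sum_{j=1}^m\{x-j\alpha\})$ if $m\ge0$, and $\tau(x)=\exp(\pi i\sum_{j=0}^{|m|-1}\{x+j\alpha\})$ if $m<0$. In both cases the sum telescopes and $\tau(Rx)/\tau(x)=\exp(\pi i(\{x-m\alpha\}-\{x\}))$, so $(-1)^{f_z(x)}=e^{\pi iz}\tau(Rx)/\tau(x)$. If $g$ is a transfer function for $z$, then $(g/\tau)\circ R=e^{\pi iz}\,g/\tau$ a.e.: $e^{\pi iz}$ is an eigenvalue of $R$. So $z/2\in\mathbb Z\alpha+\mathbb Z$, i.e. $z\in2\mathbb Z\alpha+2\mathbb Z$. With Lemma 1 this is (c). $\square$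

**Proof of Theorem 2(a).** *Step 1: $z\in2\mathbb Z\alpha+2\mathbb Z$ implies not minimal.* The step function $g_z$ exists, and $A=\{(x,i):(-1)^ig_z(x)=1\}$ is invariant. If $g_z$ is constant on an interval $J$, then one of $J\times\{0\},J\times\{1\}$ lies in $A$ and the other in its complement. An orbit that starts in $A$ never meets an open part of the complement.

*Step 2: a non-dense forward orbit gives a step transfer function.* Suppose the forward orbit of $(x,i)$ misses $U\times\{i_0\}$, $U=[c,d)$. The first return time $\tau_U$ of $R$ to $U$ is bounded, since finitely many of the arcs $R^{-j}U$, $j\ge1$, cover the circle. So $\psi(y)=\sum_{j<\tau_U(y)}f_z(R^jy)\bmod2$, $y\in U$, is constant on each of finitely many half-open intervals that partition $U$. The forward $R$-orbit of $x$ visits each of these. Whenever $R^nx\in U$, the second coordinate of $T^n(x,i)$ is $i_0+1$; between two consecutive visits it changes by $\psi(R^nx)$. Hence $\psi\equiv0$.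

For any $y$ let $n(y)\ge0$ be the first $n\ge 0$ with $R^ny\in U$, and $g(y)=(-1)^{\sum_{j<n(y)}f_z(R^jy)}$. This is a right-continuous step function with finitely many discontinuities. If $y\notin U$, then $n(Ry)=n(y)-1$ and $g(y)g(Ry)=(-1)^{f_z(y)}$. If $y\in U$, then $g(y)=1$, $n(Ry)=\tau_U(y)-1$ and $g(Ry)=(-1)^{\psi(y)-f_z(y)}=(-1)^{f_z(y)}$. So $g(y)g(Ry)=(-1)^{f_z(y)}$ for all $y$.

*Step 3: count the jumps.* Let $D$ be the finite set of discontinuities of $g$ on the circle. Those of $g\circ R$ are $D-\alpha$. A product of two $\pm1$ step functions jumps exactly where one of them does and the other does not. So $D\,\triangle\,(D-\alpha)=\{0,z\}$, the set of jumps of $(-1)^{f_z}$. On each orbit of $R$, $D\triangle(D-\alpha)$ has even cardinality, because $D$ and $D-\alpha$ have equally many points there. Hence $0$ and $z$ lie on the same orbit, $z\in\mathbb Z\alpha+\mathbb Z$. As a transfer function exists, (c) gives $z\in2\mathbb Z\alpha+2\mathbb Z$. $\square$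

## 4. Convergent products of step transfer functions: (1) is sufficient

*Purpose: build a transfer function for $z$ as an infinite product of functions from Lemma 2.* Assume (1), and put $z_n=2(r\alpha-k)+2\sum_{N\le i<n}b_{i+1}\theta_i$. Since
$$|b_{n+1}\theta_n|\le\frac{|b_{n+1}|}{q_{n+1}}\le\frac{|b_{n+1}|}{a_{n+1}q_n},$$
the series converges, $z_n\to z$, and $z_n\in(0,1)$ for $n\ge n_0$. Each $z_n$ is in $2\mathbb Z\alpha+2\mathbb Z$. Start with $g_{n_0}=g_{z_{n_0}}$ (base case) and put $g_{n+1}=g_nu_{n+1}$, where $u_{n+1}$ comes from Lemma 2 for the interval between $z_n$ and $z_{n+1}$. Its length is $2|b_{n+1}||\theta_n|<1$, so $b=|b_{n+1}|$, $\vartheta=|\theta_n|$, $l=q_n$. If $b_{n+1}=0$, put $u_{n+1}=1$. Since $f_{z_{n+1}}-f_{z_n}$ is, mod $2$, the indicator of this interval, $g_n(Rx)=(-1)^{f_{z_n}(x)}g_n(x)$ for all $x$ and $n\ge n_0$. Moreover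
$$\lambda\{u_{n+1}=-1\}\le|b_{n+1}|q_n|\theta_n|\le|b_{n+1}|q_n/q_{n+1}\le|b_{n+1}|/a_{n+1}.$$
By Borel–Cantelli, for a.e. $x$ only finitely many factors equal $-1$ at $x$, so $g_n(x)$ is eventually constant. Let $g$ be the limit. As $f_{z_n}(x)\to f_z(x)$ for $x\ne z$, $g$ is a transfer function for $z$. By Lemma 1, $T_{\alpha,z}$ is not uniquely ergodic. $\square$

**The last assertion of (b).** The finite sum $\sum_{N\le n<N'}b_{n+1}\theta_n$ has the form $r'\alpha-k'$ with integers $r',k'$. So in (1) we may increase $N$ at will, moving the first terms into $r$ and $k$, and thereby make $\sum_{n\ge N}|b_{n+1}|/a_{n+1}\le\delta$.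

## 5. Reading a good approximation of $z$ from the jumps of a Birkhoff product

Now suppose that $T_{\alpha,z}$ is not uniquely ergodic. If $z\in\mathbb Z\alpha+\mathbb Z$, then by (c) $z\in2\mathbb Z\alpha+2\mathbb Z$, and (1) holds with all $b_{n+1}=0$. **From here to the end of Section 6, $z\notin\mathbb Z\alpha+\mathbb Z$, and $g$ is a transfer function for $z$.**

The first thing to try is the jump count that proved (a). It fails at once: $g$ is only measurable and has no jumps to count. Approximating $g$ by a step function does not repair this, because (2) then holds only off a small set, and nothing bounds the number of jumps of the approximation. The way past this point is to use $g$ only through the products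
$$\varphi^{(Q)}(x)=(-1)^{\sum_{j<Q}f_z(R^jx)}=g(R^Qx)\,g(x)\quad\text{a.e.}\tag{3}$$
The first expression is an explicit step function with $2Q$ known jumps. The second shows that for $Q=q_n$ the product is $+1$ except on a small set, since $\|q_n\alpha\|\to0$. So nearly all jumps must pair up at very short distances, and this locates $z$.

**Lemma 3.** Let $0<\eta\le\frac1{1000}$. For all large $n$ there are integers $r_n,k_n$ with
$$|r_n|\le\eta q_n\quad\text{and}\quad|z-2(r_n\alpha-k_n)|\le\eta/q_n.$$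

*Proof.* Let $\rho=\eta/2$. By (3) and continuity of translations, $\lambda\{\varphi^{(Q)}=-1\}\le\rho^2$ for $Q=q_n$ and $Q=q_{n-1}$, if $n$ is large. Fix such an $n\ge2$ and write $q=q_n$.

**Step 1 (pairing the jumps).** *Purpose: find integers $m$ with $\|z-m\alpha\|\le\rho/q$.* The function $\varphi^{(q)}$ changes sign exactly at the points of $D_0=\{-j\alpha\}_{0\le j<q}$ and $D_z=\{z-j\alpha\}_{0\le j<q}$. These are $2q$ distinct points because $z\notin\mathbb Z\alpha+\mathbb Z$. They cut the circle into $2q$ arcs of alternating sign, and every point is an endpoint of exactly one of the $q$ negative arcs. The negative arcs have total length at most $\rho^2$, so at most $\rho q$ of them are longer than $\rho/q$. Call the others short; there are at least $(1-\rho)q$ short arcs.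

By (F2) and (F1), distinct points of $D_0$ are at distance $\ge|\theta_{n-1}|>\frac1{2q}>\rho/q$, and the same holds for $D_z$. So a short arc has one endpoint $-j\alpha$ and one endpoint $z-i\alpha$, and $\|z-m\alpha\|\le\rho/q$ for $m=i-j$. Let $\mathcal M$ be the set of the $m$ that occur; $|m|<q$. Distinct short arcs have distinct $j$. A given $m$ occurs for at most $q-|m|$ values of $j$, since $0\le j<q$ and $0\le j+m<q$. Hence
$$\sum_{m\in\mathcal M}(q-|m|)\ge(1-\rho)q.\tag{4}$$
For distinct $m,m'\in\mathcal M$, $\|(m-m')\alpha\|\le2\rho/q<|\theta_{n-1}|$, so $|m-m'|\ge q$ by (F2). Three such numbers do not fit into $(-q,q)$, so $1\le\#\mathcal M\le2$.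

**Step 2 (a parity alternative).** *Purpose: compute $\varphi^{(Q)}$ almost exactly, as we did for $z=\alpha$.* Let $m\in\mathcal M$, let $y=m\alpha-k$ with $k\in\mathbb Z$ and $|z-y|\le\rho/q_n$, and let $(Q,P,\vartheta)$ be $(q_{n-1},p_{n-1},\theta_{n-1})$ or $(q_n,p_n,\theta_n)$. Put $F_y(x)=y+\{x-y\}-\{x\}$, an integer, and define $F_z$ in the same way. Then $F_z=f_z$. If $d=z-y\ge0$, then $F_z(x)-F_y(x)=d+\{x-y-d\}-\{x-y\}$ is $1$ when $\{x-y\}<d$ and $0$ otherwise; for $d<0$ exchange $y$ and $z$. So $F_y=f_z$ off a set of measure $|z-y|$, and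
$$\varphi^{(Q)}(x)=(-1)^{\sum_{j<Q}F_y(x+j\alpha)}\quad\text{off a set of measure}\le Q|z-y|\le\rho.$$

Let $m>0$. Then $\{x-y\}-\{x\}=\{x-m\alpha\}-\{x\}=H(x)-H(x+\alpha)$ with $H(x)=\sum_{i=1}^m\{x-i\alpha\}$. Since $Q\alpha\equiv\vartheta$,
$$\sum_{j<Q}F_y(x+j\alpha)=Qy+\sum_{i=1}^m\big(\{x-i\alpha\}-\{x-i\alpha+\vartheta\}\big).$$
For $\vartheta>0$, $\{u\}-\{u+\vartheta\}=-\vartheta+1$ if $\{u\}\in[1-\vartheta,1)$, and $-\vartheta$ otherwise. For $\vartheta<0$ it is $-\vartheta-1$ if $\{u\}\in[0,|\vartheta|)$, and $-\vartheta$ otherwise. So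
$$\sum_{j<Q}F_y(x+j\alpha)=Q(m\alpha-k)-m\vartheta\pm c(x)=mP-kQ\pm c(x),$$
where $c(x)$ is the number of $1\le i\le m$ with $\{x-i\alpha\}\in[1-\vartheta,1)$ (if $\vartheta>0$), respectively $\in[0,|\vartheta|)$ (if $\vartheta<0$). If $m<0$, then $\{x-m\alpha\}-\{x\}=H(x+\alpha)-H(x)$ with $H(x)=\sum_{i=0}^{|m|-1}\{x+i\alpha\}$. The sum is $Qy+\sum_{i=0}^{|m|-1}(\{x+i\alpha+\vartheta\}-\{x+i\alpha\})=Qy+|m|\vartheta\mp c(x)=mP-kQ\mp c(x)$, with the analogous $c$, where $i$ runs over $0\le i<|m|$ and $x+i\alpha$ replaces $x-i\alpha$. If $m=0$, the formula holds with $c=0$.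

The arcs counted by $c$ are $|m|<q_n$ translates, by consecutive multiples of $\alpha$, of one arc of length $|\vartheta|\le|\theta_{n-1}|$. Their left endpoints are at mutual distance $\ge|\theta_{n-1}|$ by (F2), so they are disjoint, and $c$ is the indicator of a set of measure $|m||\vartheta|$. Also $(-1)^{mP-kQ+c(x)}=1$ off a set of measure $\le\rho^2+\rho\le2\rho$. Therefore
$$\begin{aligned}&\text{either } mP-kQ\text{ is even and }|m||\vartheta|\le2\rho,\\&\text{or } mP-kQ\text{ is odd and }|m||\vartheta|\ge1-2\rho.\end{aligned}\tag{5}$$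

**Step 3 (some $m\in\mathcal M$ has $|m|\le4\rho q_n$).** If $\mathcal M=\{m\}$, (4) gives $|m|\le\rho q$. If $\mathcal M=\{m,m'\}$, (4) gives $|m|+|m'|\le(1+\rho)q$. By (5) with $Q=q_{n-1}$ and $\frac1{2q_n}<|\theta_{n-1}|<\frac1{q_n}$, each of $|m|,|m'|$ is either $\le4\rho q_n$ or $>(1-2\rho)q_n$. Both cannot be $>(1-2\rho)q_n$, since $2(1-2\rho)>1+\rho$.

**Step 4 ($m$ and $k$ are even).** For the $m$ of Step 3, $|m||\theta_n|\le|m||\theta_{n-1}|<4\rho<1-2\rho$ (if $m=0$, the products are $0$). So the second alternative in (5) is excluded for both choices of $Q$: $mp_{n-1}-kq_{n-1}$ and $mp_n-kq_n$ are both even. The determinant of this system in $(m,k)$ is $\pm1$, so the system is invertible mod $2$, and $m,k$ are even. Put $m=2r_n$, $k=2k_n$. Then $|r_n|\le2\rho q_n=\eta q_n$ and $|z-2(r_n\alpha-k_n)|\le\rho/q_n\le\eta/q_n$. $\square$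

## 6. The digits, and why $\sum|b_{n+1}|/a_{n+1}$ converges

From now on $\eta\le\frac1{1000}$ is fixed, $z_n=2(r_n\alpha-k_n)$ with $r_n,k_n$ from Lemma 3, and $N\ge1$ is such that for all $n\ge N$ Lemma 3 applies and $z_n\in(0,1)$; this is possible as $z_n\to z$.

**Lemma 4.** For $n\ge N$ there is an integer $b_{n+1}$ with $r_{n+1}-r_n=b_{n+1}q_n$, $k_{n+1}-k_n=b_{n+1}p_n$. Moreover $|b_{n+1}|q_n\le2\eta q_{n+1}$ and $|b_{n+1}|\le4\eta a_{n+1}$.

*Proof.* Let $l=r_{n+1}-r_n$, $k'=k_{n+1}-k_n$. Then $|l|\le2\eta q_{n+1}$ and $|l\alpha-k'|=\frac12|z_{n+1}-z_n|\le\eta/q_n$. By (F3) there are integers $b,c$ with $(l,k')=b(q_n,p_n)+c(q_{n+1},p_{n+1})$, so $l\alpha-k'=b\theta_n+c\theta_{n+1}$ and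
$$q_n(l\alpha-k')-l\theta_n=c(q_n\theta_{n+1}-q_{n+1}\theta_n)=\pm c.$$
Hence $|c|\le\eta+2\eta q_{n+1}|\theta_n|\le3\eta<1$, so $c=0$ and $l=bq_n$, $k'=bp_n$. The bounds follow from $|l|\le2\eta q_{n+1}\le4\eta a_{n+1}q_n$. $\square$

So $z_{n+1}-z_n=2b_{n+1}\theta_n$, and $z$ is the sum of a series as in (1). What is missing is $\sum|b_{n+1}|/a_{n+1}<\infty$; Lemma 4 only bounds each term by $4\eta$. The natural plan is to build step transfer functions for $z_n$ as in Section 4 and compare them with $g$. The symmetric differences $P_n$ of their sign sets turn out to be uniformly small. This alone does not bound the sum: in $P_{n+1}=P_n\triangle B_{n+1}$ a new set $B_{n+1}$ may lie partly inside $P_n$, and then it cancels. The remedy is geometric: $P_n$ consists of few arcs compared with $q_n$, whereas $B_{n+1}$ is spread evenly at scale $1/q_n$. So only a small part of $B_{n+1}$ can lie in the small set $P_n$.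

**Lemma 5.** There is $N'\ge N$ with $\sum_{n\ge N'}|b_{n+1}|/a_{n+1}\le420\eta$.

*Proof.* **Step 1 (the correction sets).** For $n\ge N$ let $I_n$ be the interval between $z_n$ and $z_{n+1}$, of length $2|b_{n+1}||\theta_n|$. Let $u_{n+1}$ be the function of Lemma 2 for it, with $b=|b_{n+1}|$, $\vartheta=|\theta_n|$, $l=q_n$ ($u_{n+1}=1$ if $b_{n+1}=0$), and $B_{n+1}=\{u_{n+1}=-1\}$. The left endpoints of $R^iI_n$, $1\le i\le q_n$, are at mutual distance $\ge|\theta_{n-1}|$ by (F2). By (F1),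
$$|I_n|\le8\eta a_{n+1}|\theta_n|\le8\eta|\theta_{n-1}|,$$
so these $q_n$ arcs are disjoint. Hence in Lemma 2 the function $v$ takes only the values $0,1$, $B_{n+1}$ is contained in the $q_n$ arcs $R^iI_n$, each of them carries mass $|b_{n+1}||\theta_n|$ of it, and
$$\lambda(B_{n+1})=|b_{n+1}|q_n|\theta_n|\le2\eta q_{n+1}|\theta_n|\le2\eta.$$

**Step 2 (the comparison function).** Let $\gamma=g_{z_N}$ be the step function from the base case in Section 3 and $G_n=\prod_{N\le i<n}u_{i+1}$. By Lemmas 2 and 4, $G_n$ has at most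
$$\sum_{N\le i<n}2|b_{i+1}|q_i\le4\eta\sum_{i\le n}q_i\le16\eta q_n$$
discontinuities. As in Section 4, $\gamma G_n$ is a transfer function for $z_n$. Put $h_n=g\,\gamma\,G_n$. Then $h_n(Rx)=(-1)^{\chi_{J_n}(x)}h_n(x)$ a.e., where $J_n$ is the interval between $z_n$ and $z$, and $|J_n|\le\eta/q_n$.

**Step 3 ($h_n$ is nearly constant).** Choose $N'\ge N$ such that for $n\ge N'$ and $|s|\le2/q_n$ both $\lambda\{g(x+s)\ne g(x)\}$ and $\lambda\{\gamma(x+s)\ne\gamma(x)\}$ are $\le\eta$. For such $n,s$ also $\lambda\{G_n(x+s)\ne G_n(x)\}\le16\eta q_n\cdot2/q_n=32\eta$, because $G_n$ must jump between $x$ and $x+s$. Together: $\lambda\{h_n(x+s)\ne h_n(x)\}\le34\eta$ for $|s|\le2/q_n$.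

For $0\le j<q_n$, $h_n(R^jx)\ne h_n(x)$ requires (a.e.) that one of $x,\dots,R^{j-1}x$ is in $J_n$, so $\lambda\{h_n(R^jx)\ne h_n(x)\}\le j|J_n|\le\eta$.

Every point of the circle is within $\frac1{2q_n}$ of some $jp_n/q_n$, $0\le j<q_n$, and $\|j\alpha-jp_n/q_n\|\le j|\theta_n|/q_n<1/q_{n+1}\le1/q_n$. So every $s$ is $j\alpha+s'$ mod $1$ with $0\le j<q_n$, $|s'|\le2/q_n$. Hence $\lambda\{h_n(x+s)\ne h_n(x)\}\le35\eta$ for *all* $s$. Integrating over $s$ gives, by Fubini, $2\lambda\{h_n=1\}\lambda\{h_n=-1\}\le35\eta$. The larger factor is at least $\frac12$, so $\min(\lambda\{h_n=1\},\lambda\{h_n=-1\})\le35\eta$ for $n\ge N'$.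

**Step 4 ($P_n$ stays small).** For $n\ge N'$ let $W_n=h_nh_{N'}=\prod_{N'\le i<n}u_{i+1}$ and $P_n=\{W_n=-1\}$. Each of $h_n,h_{N'}$ is constant off a set of measure $\le35\eta$, so $\lambda(P_n)\in[0,70\eta]\cup[1-70\eta,1]$. Also $P_{N'}=\emptyset$, $P_{n+1}=P_n\triangle B_{n+1}$ and $\lambda(B_{n+1})\le2\eta$. If $\lambda(P_n)\le70\eta$, then $\lambda(P_{n+1})\le72\eta<1-70\eta$, hence $\lambda(P_{n+1})\le70\eta$. By induction $\lambda(P_n)\le70\eta$ for all $n\ge N'$.

**Step 5 (little cancellation).** Let $n\ge N'$ and $b_{n+1}\ne0$. Like $G_n$, the function $W_n$ has at most $16\eta q_n$ discontinuities. Since $P_n$ is not the whole circle, it is a union of at most $8\eta q_n$ disjoint arcs $K$. An arc $R^iI_n$ meets $K$ only if its left endpoint lies in an arc of length $|K|+|I_n|$. These endpoints are at mutual distance $\ge|\theta_{n-1}|>\frac1{2q_n}$, so the number of $1\le i\le q_n$ with $R^iI_n\cap K\ne\emptyset$ is at most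
$$1+\frac{|K|+8\eta|\theta_{n-1}|}{|\theta_{n-1}|}\le2+2q_n|K|.$$
Each such arc carries mass $|b_{n+1}||\theta_n|$ of $B_{n+1}$. Summing over $K$, with $\sum|K|=\lambda(P_n)\le70\eta$,
$$\lambda(B_{n+1}\cap P_n)\le|b_{n+1}||\theta_n|\,(16\eta q_n+140\eta q_n)=156\eta\,\lambda(B_{n+1})\le\tfrac14\lambda(B_{n+1}).$$

**Step 6 (summation).** So $\lambda(P_{n+1})=\lambda(P_n)+\lambda(B_{n+1})-2\lambda(B_{n+1}\cap P_n)\ge\lambda(P_n)+\frac12\lambda(B_{n+1})$; this is trivial if $b_{n+1}=0$. Since $\lambda(P_n)\le70\eta$ always, $\sum_{n\ge N'}\lambda(B_{n+1})\le140\eta$. Finally $q_n|\theta_n|>\frac{q_n}{q_n+q_{n+1}}\ge\frac1{a_{n+1}+2}\ge\frac1{3a_{n+1}}$, so $|b_{n+1}|/a_{n+1}\le3\lambda(B_{n+1})$, and the claim follows. $\square$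

Since $z_n\to z$, we have $z=2(r_{N'}\alpha-k_{N'})+2\sum_{n\ge N'}b_{n+1}\theta_n$, which is (1). **Theorem 2 is proved.** By (a) and (c), $E_\alpha\cap(\mathbb Z\alpha+\mathbb Z)=\emptyset$. So with
$$Y_{N,\delta}=\Big\{\sum_{n\ge N}b_{n+1}\theta_n:\ b_{n+1}\in\mathbb Z,\ \sum_{n\ge N}\frac{|b_{n+1}|}{a_{n+1}}\le\delta\Big\}$$
we have, for every $\delta>0$,
$$E_\alpha\subset\bigcup_{N,r,k}\big(2(r\alpha-k)+2Y_{N,\delta}\big).\tag{6}$$

## 7. Counting digit vectors in a simplex: $\dim_HE_\alpha\le\Lambda(\alpha)$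

The sets $Y_{N,\delta}$ are easy to cover: fix the digits up to $b_K$ and bound the rest. What matters is how one counts the digit vectors. A first count uses only $|b_j|\le\delta a_j$ for each $j$. It gives $\prod_{N<j\le K}(2\lfloor\delta a_j\rfloor+1)\ge\prod_{N<j\le K}\delta a_j$ vectors, and by (F4) the logarithm of this is at least $L_K-O(K)$ for fixed $N,\delta$. For $a_j=\lceil j^\tau\rceil$, where $K=o(L_K)$, covering at scale $1/q_K$ with this many intervals only gives $\dim_H\le1$, while the claim is $1-1/\tau$. The loss is that the digits share one budget: the vectors lie in a simplex, not in a box, and with $s$ nonzero digits this gains a factor $s!$. That factor is where the threshold comes from.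

Fix $N$ and $\delta\in(0,\frac1{2e})$, and let $\kappa=1/\log(1/\delta)$, so $\kappa\le1$. For $K>N$ let $\mathcal N_K$ be the number of integer vectors $(b_{N+1},\dots,b_K)$ with $\sum|b_j|/a_j\le\delta$.

**Step 1 (covering).** Given these digits, the rest of the sum satisfies
$$\Big|\sum_{n\ge K}b_{n+1}\theta_n\Big|\le\sum_{n\ge K}\frac{|b_{n+1}|}{a_{n+1}q_n}\le\frac\delta{q_K}.$$
So $Y_{N,\delta}$ is covered by $\mathcal N_K$ intervals of length $2\delta/q_K$.

**Step 2 (the number of supports).** Let $S$ be the support of $b$, $s=\#S$. For $j\in S$, $1\le|b_j|\le\delta a_j$, so $a_j\ge1/\delta$. Hence $\delta^{-s}\le\prod_{j\in S}a_j\le q_K$, i.e. $s\le\kappa L_K$. Let $K$ be so large that $K\le4L_K$. For $s\ge1$ there are at most $\binom Ks\le(eK/s)^s\le\exp\big(s\log\frac{4eL_K}s\big)$ sets $S$ of size $s$. The function $x\mapsto x\log(4eL_K/x)$ has derivative $\log(4L_K/x)\ge0$ on $(0,4L_K]$, so $s\log\frac{4eL_K}s\le\kappa\log(4e/\kappa)L_K$ for $1\le s\le\kappa L_K$. As $s$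 takes at most $K+1$ values, and $s=0$ gives one set, the number of possible supports is at most $(K+1)\exp(\kappa\log(4e/\kappa)L_K)$.

**Step 3 (vectors with given support).** Let $S\ne\emptyset$. There are $2^s$ choices of signs. For positive integers $b_j$ with $\sum_Sb_j/a_j\le\delta$, the unit cubes $\prod_S[b_j-1,b_j]$ have disjoint interiors and lie in the simplex $\{x_j\ge0,\sum_Sx_j/a_j\le\delta\}$ of volume $\frac{\delta^s}{s!}\prod_Sa_j$. With $s!\ge(s/e)^s$ and $2e\delta<1$, the number of $b$ with support $S$ is at most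
$$2^s\frac{\delta^s}{s!}\prod_{j\in S}a_j\le\prod_{j\in S}\frac{2e\delta a_j}s\le\prod_{j\in S}\frac{a_j}s=\Big(\frac Ks\Big)^s\prod_{j\in S}\frac{a_j}K\le\exp\Big(\Sigma_K+s\log\frac Ks\Big).$$
By Step 2, $s\log\frac Ks\le s\log\frac{4eL_K}s\le\kappa\log(4e/\kappa)L_K$. For $S=\emptyset$ there is one vector. So, with $\omega(\delta)=2\kappa\log(4e/\kappa)$,
$$\log\mathcal N_K\le\Sigma_K+\omega(\delta)L_K+\log(K+1)\qquad(K\text{ large}).\tag{7}$$

**Step 4 (conclusion).** Since $\log(K+1)=o(L_K)$,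
$$\dim_HY_{N,\delta}\le\liminf_{K\to\infty}\frac{\log\mathcal N_K}{\log(q_K/2\delta)}\le\Lambda(\alpha)+\omega(\delta).$$
By (6) and countable stability, $\dim_HE_\alpha\le\Lambda(\alpha)+\omega(\delta)$. As $\delta\to0$, $\kappa\to0$ and $\omega(\delta)\to0$. $\square$

## 8. Cantor sets with digits below $\varepsilon_ja_j$: $\dim_HE_\alpha\ge\Lambda(\alpha)$

**8.1 The sets.** *Purpose: turn a summable sequence $(\varepsilon_j)$ into a Cantor set inside $E_\alpha$ with a measure whose balls we control.* Let $\varepsilon_j\ge0$, $\sum\varepsilon_j<\infty$, and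
$$n_j=\max(1,\lfloor\varepsilon_ja_j\rfloor),\qquad M_k=\prod_{j\le k}n_j.$$
Then $n_j\ge\frac12\varepsilon_ja_j$ and $n_j-1\le\varepsilon_ja_j$. Choose $N\ge1$ with $\sum_{j>N}\varepsilon_j\le\frac12$ and $|\theta_{N-1}|<\frac13$. Let $b_j$ ($j>N$) be independent and uniform on $\{0,\dots,n_j-1\}$, let $t=\sum_{j>N}b_j\theta_{j-1}$, let $X$ be the compact set of all such $t$, and $\mu$ the law of $t$. By (F1), $a_j|\theta_{j-1}|<|\theta_{j-2}|$ for $j\ge2$, so $|t|\le\sum_{j>N}\varepsilon_j|\theta_{j-2}|\le\frac12|\theta_{N-1}|$.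

*Separation.* If the digit sequences of $t,t'\in X$ differ first at $j$, then, since $|b_l-b_l'|\le\varepsilon_la_l$ and $a_l|\theta_{l-1}|<|\theta_{l-2}|\le|\theta_{j-1}|$ for $l>j$,
$$|t-t'|\ge|b_j-b_j'||\theta_{j-1}|-|\theta_{j-1}|\sum_{l>j}\varepsilon_l\ge\tfrac12|b_j-b_j'||\theta_{j-1}|.\tag{8}$$

*Balls.* Let $t\in X$, $k>N$ and $|\theta_k|/2<r\le|\theta_{k-1}|/2$. If $t'\in X$, $|t-t'|<r$, then by (8) the digits agree for $j\le k$: a first difference at $j\le k$ would give $|t-t'|\ge\frac12|\theta_{k-1}|\ge r$. Moreover $|b_{k+1}-b'_{k+1}|\le2r/|\theta_k|$, which leaves at most $1+4r/|\theta_k|\le6r/|\theta_k|$ values of $b'_{k+1}$. Hence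
$$\mu(B(t,r))\le\frac{M_N}{M_k}\min\Big(1,\ \frac{6r}{|\theta_k|\,n_{k+1}}\Big).\tag{9}$$

*Inside $E_\alpha$.* As $2\mathbb Z\alpha+2\mathbb Z$ is dense, choose integers $r_0,k'$ with $2(r_0\alpha-k')\in(\frac13,\frac23)$. For $t\in X$, $z=2(r_0\alpha-k')+2t$ lies in $(0,1)$ and has the form (1), because $\sum_{j>N}b_j/a_j\le\sum\varepsilon_j<\infty$. By Theorem 2, $z\in E_\alpha$ unless $z\in2\mathbb Z\alpha+2\mathbb Z$. So $E_\alpha$ contains a similar copy of $X$ minus a countable set.

*Remark.* If $\alpha$ is not badly approximable, choose $j_1<j_2<\cdots$ with $a_{j_i}\ge2^i$, and let $\varepsilon_{j_i}=2/a_{j_i}$, all other $\varepsilon_j=0$. Then $n_{j_i}=2$, and by (8) $X$ is uncountable. So $E_\alpha$ is uncountable, also for $a_j=j$, where its dimension is $0$.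

**8.2 The choice of $\varepsilon_j$.** We want $\log M_k\ge\Sigma_k-o(L_k)$. A safe choice such as $\varepsilon_j=j^{-2}$ loses too much. For $a_j=\lceil j^\tau\rceil$ with $1<\tau\le2$ we have $\varepsilon_ja_j\le1$, so all $n_j=1$ and $X=\{0\}$, while the claim is dimension $1-1/\tau>0$. The summand with index $j\le k$ should cost only $\log k$, and $\varepsilon_j\approx 1/j$ would do exactly that, were it summable. So we take a sequence that is barely summable,
$$\varepsilon_j=\frac1{j\log^2(j+1)},$$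
and check that the extra $\log^2$ is affordable, because by (F5) few indices have to pay for it.

**Growth of $M_k$.** Let $S_k=\{j\le k:a_j>k\}$, $k\ge2$. For $j\in S_k$, $n_j\ge\frac{a_j}{2j\log^2(j+1)}\ge\frac{a_j}{2k\log^2(k+1)}$. All $n_j\ge1$, so
$$\log M_k\ge\sum_{j\in S_k}\log n_j\ge\Sigma_k-\#S_k\,\big(\log2+2\log\log(k+1)\big).$$
By (F5), $\#S_k=O(L_k/\log L_k)$, and $k\le4L_k$ for large $k$, so the last term is $O(L_k\log\log L_k/\log L_k)$. Thus
$$\log M_k\ge\Sigma_k-o(L_k).\tag{10}$$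

**8.3 The Frostman estimate.** If $\Lambda(\alpha)=0$ there is nothing to prove. Otherwise let $0<D<D'<\Lambda(\alpha)$; here $D<1$ as $\Lambda(\alpha)\le1$. By (10), $M_k\ge q_k^{D'}$ for all large $k$. Let $r$ be small and choose $k$ with $|\theta_k|/2<r\le|\theta_{k-1}|/2$; then $k$ is large. Since $(k+1)\log^2(k+2)\le(k+2)^3$ and $a_{k+1}\ge q_{k+1}/(2q_k)$,
$$n_{k+1}\ge\frac{a_{k+1}}{2(k+2)^3}\ge\frac{q_{k+1}}{4q_k(k+2)^3},\qquad \frac{6r}{|\theta_k|n_{k+1}}\le6r\cdot2q_{k+1}\cdot\frac{4q_k(k+2)^3}{q_{k+1}}=48\,r\,q_k(k+2)^3.$$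
Now use $\min(1,x)\le x^D$ for $x>0$, $0<D<1$. By (9),
$$\mu(B(t,r))\le M_N\,q_k^{-D'}\big(48\,r\,q_k(k+2)^3\big)^D=48^DM_N\,(k+2)^{3D}q_k^{-(D'-D)}\,r^D\le C\,r^D,$$
because $q_k$ grows exponentially. This holds for all $t\in X$ and all small $r$, with $C$ independent of $t,r$. By the mass distribution principle $\dim_HX\ge D>0$. Removing a countable set does not change this, so $\dim_HE_\alpha\ge D$. Let $D\uparrow\Lambda(\alpha)$. Together with Section 7, **Theorem 1 is proved.** $\square$

## 9. Packing dimension, almost every $\alpha$, and all values in $[0,1]$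

**Theorem 3(i), upper bound.** *Purpose: control the covering numbers at all scales between $1/q_{K+1}$ and $1/q_K$.* Let $1/q_{K+1}\le r\le1/q_K$ and $x=\log(1/r)\in[L_K,L_{K+1}]$. Dividing the intervals of Section 7, $Y_{N,\delta}$ is covered by at most $\mathcal N_K(1+2\delta/(q_Kr))\le3\mathcal N_K/(q_Kr)$ intervals of length $r$, since $q_Kr\le1$ and $2\delta<1$. By (7) the logarithm of this number, divided by $x\ge L_K$, is at most
$$\frac{x-(L_K-\Sigma_K)}x+\omega(\delta)+o(1)\le\frac{L_{K+1}-L_K+\Sigma_K}{L_{K+1}}+\omega(\delta)+o(1).$$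
The last inequality holds because $L_K-\Sigma_K\ge0$, so the quotient is nondecreasing in $x$. Now $L_{K+1}-L_K\le\log(2a_{K+1})$, and raising the threshold from $K$ to $K+1$ lowers each of $K$ terms by at most $\log\frac{K+1}K$, so
$$\Sigma_{K+1}\ge\Sigma_K-K\log\tfrac{K+1}K+\log a_{K+1}-\log(K+1)\ge\Sigma_K+\log a_{K+1}-1-\log(K+1).$$
Hence $L_{K+1}-L_K+\Sigma_K\le\Sigma_{K+1}+\log2+1+\log(K+1)=\Sigma_{K+1}+o(L_{K+1})$. It follows that $\overline{\dim}_BY_{N,\delta}\le\overline\Lambda(\alpha)+\omega(\delta)$. By (6), $\dim_PE_\alpha\le\overline\Lambda(\alpha)+\omega(\delta)$; let $\delta\to0$.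

**Theorem 3(i), lower bound.** We use a standard criterion (Falconer, *Techniques in Fractal Geometry*, Prop. 2.3).

**Lemma 6.** Let $\mu$ be a finite Borel measure on $\mathbb R$ and $A$ a bounded Borel set with $\mu(A)>0$ and $\limsup_{r\to0}\frac{\log\mu(B(x,r))}{\log r}\ge s$ for all $x\in A$. Then $\dim_PA\ge s$.

*Proof.* Otherwise $A\subset\bigcup_iA_i$ with bounded $A_i$ and $\overline{\dim}_BA_i<s'<s$ for all $i$. By countable subadditivity of outer measure, $\mu^*(A\cap A_i)>0$ for some $i$. Let $s'<s''<s$, and let $F_n$ be the set of $x\in A\cap A_i$ with $\mu(B(x,2^{-n}))\le2^{s''}2^{-ns''}$. Each $x\in A\cap A_i$ has $\mu(B(x,r))\le r^{s''}$ for arbitrarily small $r$. If $2^{-n}\le r<2^{1-n}$, this implies $x\in F_n$. So each $x$ lies in infinitely many $F_n$. For large $n$, $A_i$ is covered by at most $2^{ns'}$ half-open intervals of length $2^{-n}$. Such an interval, if it contains $x\in F_n$, lies in $B(x,2^{-n})$. So $\mu^*(F_n)\le2^{ns'}2^{s''}2^{-ns''}$, which is summable,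 and by Borel–Cantelli $\mu^*(A\cap A_i)=0$, a contradiction. $\square$

Assume $\overline\Lambda(\alpha)>0$; otherwise there is nothing to prove. Take $X$ and $\mu$ of Section 8 with $\varepsilon_j=1/(j\log^2(j+1))$, and $k_1<k_2<\cdots$ with $\Sigma_{k_i}/L_{k_i}\to\overline\Lambda(\alpha)$. For $r_i=|\theta_{k_i-1}|/2$, (9) gives $\mu(B(t,r_i))\le M_N/M_{k_i}$, and $\log(1/r_i)\le\log(4q_{k_i})$. By (10),
$$\frac{\log\mu(B(t,r_i))}{\log r_i}\ge\frac{\log M_{k_i}-\log M_N}{\log(4q_{k_i})}\ge\frac{\Sigma_{k_i}-o(L_{k_i})}{L_{k_i}+\log4}\to\overline\Lambda(\alpha)\qquad(t\in X).$$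
Since $M_{k_i}\to\infty$, $\mu$ has no atoms, so $X$ minus a countable set still has full measure. Lemma 6 and 8.1 give $\dim_PE_\alpha\ge\overline\Lambda(\alpha)$. $\square$

**(ii)** *Purpose: show $\Sigma_k=o(k)$ almost surely.* With respect to the Gauss measure, which has the same null sets as $\lambda$ on $(0,1)$, the $a_j$ are identically distributed and $\mathbb P(a_j>n)=\log_2\big(1+\frac1{n+1}\big)\le\frac1{n\log2}$. Since $\sum_j\mathbb P(a_j>j^2)<\infty$, almost surely $a_j\le j^2$ for all large $j$. Let $2^i\le k<2^{i+1}$. The finitely many $j$ with $a_j>j^2$ contribute at most a constant $C(\alpha)$ to $\Sigma_k$. Any other $j\le k$ with $a_j>k$ contributes at most $\log a_j\le2\log2^{i+1}$, and there are at most $Z_i=\#\{j\le2^{i+1}:a_j>2^i\}$ of them. So $\Sigma_k\le C(\alpha)+2(i+1)(\log2)Z_i$. Now $\mathbb EZ_i\le2/\log2$, so $\sum_i2^{-i}(i+1)\mathbb EZ_i<\infty$, and almost surely $2^{-i}(i+1)Z_i\to0$. Hence $\Sigma_k/k\to0$ a.s. As $L_k\ge\frac{k-1}2\log2$, $\Lambda=\overline\Lambda=0$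 a.s.; apply Theorem 1 and (i).

**(iii)** By (F4), $\Sigma_k\ge\sum_{j\le k}\log\frac{a_j}k\ge L_k-k\log2-k\log k$, and $\Sigma_k\le L_k$. If $L_k/(k\log k)\to\infty$, then $\Lambda(\alpha)=1$.

**(iv)** Let $a_j=\lceil j^\tau\rceil$, so $\log a_j=\tau\log j+O(1)$. By (F4), $L_k=\sum_{j\le k}\log a_j+O(k)=\tau k\log k+O(k)$. As $k$ is an integer, $a_j>k$ iff $j>k^{1/\tau}$, so
$$\Sigma_k=\sum_{k^{1/\tau}<j\le k}(\tau\log j-\log k)+O(k).$$
Over all $j\le k$ the sum would be $(\tau-1)k\log k+O(k)$. The part with $j\le k^{1/\tau}$ is $\tau\sum_{j\le k^{1/\tau}}\log j-\lfloor k^{1/\tau}\rfloor\log k=O(k^{1/\tau})+O(\log k)=O(k)$, because $\tau\log k^{1/\tau}=\log k$. So $\Sigma_k=(\tau-1)k\log k+O(k)$ and $\Lambda(\alpha)=1-1/\tau$. This covers $[0,1)$, with $a_j\to\infty$, so $\alpha$ is not badly approximable. The value $1$ occurs by (iii), e.g. for $a_j=2^j$.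

**(v)** Let $\Sigma_k'=\sum_{j\le k}\log^+(a_j/L_k)$. We show $\Sigma_k-\Sigma'_k=o(L_k)$; recall $k\le4L_k$ for large $k$.

If $L_k\ge k$, a term changes only if $a_j>k$, and then it drops by at most $\log(L_k/k)$. With $s=\#\{j\le k:a_j>k\}\le k$,
$$0\le\Sigma_k-\Sigma'_k\le s\log\frac{L_k}k\le s\log\frac{L_k}s$$
(and the difference is $0$ if $s=0$). By (F5), $s\le x_0:=\sqrt{L_k}+2L_k/\log L_k$. For large $k$, $x_0\le L_k/e$, and $x\log(L_k/x)$ increases on $(0,L_k/e]$. So the difference is at most $x_0\log(L_k/x_0)=O(L_k\log\log L_k/\log L_k)=o(L_k)$.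

If $L_k<k\le4L_k$, a term changes only if $a_j>L_k$, and then it grows by at most $\log(k/L_k)\le\log4$. So $0\le\Sigma_k'-\Sigma_k\le s'\log4$ with $s'=\#\{j\le k:a_j>L_k\}$. From $L_k^{s'}\le q_k$ we get $s'\le L_k/\log L_k=o(L_k)$. This proves (v), and with it Theorem 3. $\blacksquare$
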